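\title{The ideal of the squared Grassmannian is not generated by quartics}

\begin{abstract}
The squared Grassmannian $\operatorname{sGr}(d,n)$ is the image of the Grassmannian $\operatorname{Gr}(d,n)$ under the map that squares each Pl\"ucker coordinate. It is cut out by quartics as a set, and for $d=2$ its prime ideal is generated by quartics. We show that the ideal is not generated by quartics in general: an explicit $7\times7$ determinant in the ideal of $\operatorname{sGr}(3,21)$ does not lie in the ideal generated by the elements of degree at most four. The same failure occurs whenever $d\ge3$ and $n-d\ge18$, and the degrees of the generators admit no bound that is uniform in $d$ and $n$. The proof turns equations of squarefree torus weight into equations for forms that are determinants of symmetric matrices of linear forms.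
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $n\ge d\ge2$ and $[n]=\{1,\dots,n\}$. A $d$-dimensional subspace of $\mathbb C^n$ is the row space of a $d\times n$ matrix $A$ of rank $d$. For a $d$-subset $I\subseteq[n]$, let $A_I$ be the square submatrix with column set $I$. The Pl\"ucker coordinates $x_I=\det A_I$ embed the Grassmannian $\operatorname{Gr}(d,n)$ of such subspaces in $\mathbb P^{\binom nd-1}$. The \emph{squared Grassmannian} $\operatorname{sGr}(d,n)\subseteq\mathbb P^{\binom nd-1}$ is its image under the map $x_I\mapsto q_I=x_I^2$; it is an irreducible projective variety of dimension $d(n-d)$. Let $R_{d,n}$ be the polynomial ring over $\mathbb C$ in the variables $q_I$, and let $I_{d,n}\subseteq R_{d,n}$ be the homogeneous prime ideal of $\operatorname{sGr}(d,n)$. Concretely,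
\begin{equation}\label{eq:def}
f\in I_{d,n}\iff f\big((\det A_I)^2\big)=0\ \text{ for all } A\in\mathbb C^{d\times n}.
\end{equation}
Indeed, rescaling $A$ shows that the condition on the right defines a homogeneous ideal, and matrices of rank less than $d$ only contribute the point $q=0$. We take \eqref{eq:def} as the definition of $I_{d,n}$ for all $1\le d\le n$. Real matrices $A$ give the same ideal, because a polynomial in the entries of $A$ that vanishes on all real matrices is zero. For real $A$ with columns $v_1,\dots,v_n$, the number $q_I$ is the squared volume of the parallelepiped spanned by the $v_i$ with $i\in I$. So $I_{d,n}$ consists of the polynomial relations among these volumes that remain when all orientations are forgotten.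

The simplest cases produce quartics. On $\operatorname{Gr}(2,4)$ put $X=x_{12}x_{34}$, $Y=x_{13}x_{24}$, $Z=x_{14}x_{23}$; the Pl\"ucker relation is $X-Y+Z=0$. To remove the signs, multiply over all sign choices. With $a=X^2=q_{12}q_{34}$, $b=Y^2=q_{13}q_{24}$, $c=Z^2=q_{14}q_{23}$ we get
\begin{equation}\label{eq:heron}
-(X+Y+Z)(X+Y-Z)(X-Y+Z)(-X+Y+Z)=a^2+b^2+c^2-2ab-2ac-2bc ,
\end{equation}
a quartic in the $q_{ij}$. It is the determinant of the symmetric $4\times4$ matrix with zero diagonal and entries $q_{ij}$: the three double transpositions give the squares, and the six $4$-cycles give the mixed terms. For $d=2$ and any $n$, the $n\times n$ matrix $(q_{ij})$ with zero diagonal has rank at most $3$, since $(\alpha_i\beta_j-\beta_i\alpha_j)^2=\alpha_i^2\beta_j^2-2\alpha_i\beta_i\,\alpha_j\beta_j+\beta_i^2\alpha_j^2$ for $v_i=(\alpha_i,\beta_i)^T$. For $d\ge3$, fix a $(d-2)$-subset $K$. The matrix $(q_{K\cup\{i,j\}})_{i,j\notin K}$ with zero diagonal again has rank at most $3$: it vanishes if the columns in $K$ are dependent, and otherwise row operations, which multiply all $q_I$ by one constant, turn these columns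 into the last $d-2$ standard basis vectors and reduce the claim to $d=2$. So $4\times4$ minors supply quartics in every $I_{d,n}$ with $n\ge d+2$. Two known results point in the same direction.
\begin{enumerate}
\item[(K1)] For $d=2$, the ideal $I_{2,n}$ is generated by the $4\times4$ minors of the symmetric $n\times n$ matrix with zero diagonal and off-diagonal entries $q_{ij}$.
\item[(K2)] (Al Ahmadieh and Vinzant) For all $n\ge d\ge2$, the variety $\operatorname{sGr}(d,n)$ is cut out set-theoretically by quartics.
\end{enumerate}
This suggests the following question, posed by Devriendt, Friedman, Reinke and Sturmfels \cite{DFRS}: \emph{is $I_{d,n}$ generated by quartics for all $n\ge d\ge2$?} The evidence above favors the answer yes. The answer is no. We say that an ideal is \emph{generated in degree $\le k$} if it is generated by its elements of degree at most $k$, and that a homogeneous ideal has a \emph{minimal generator of degree $e$} if some element of degree $e$ is not in the ideal generated by the elements of smaller degree.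

\begin{theorem}\label{thm:A}
The ideal $I_{3,21}$ is not generated in degree $\le4$. Explicitly, the $7\times7$ determinant
\[
\Phi=\det\big(q_{\{i,\,6+2j,\,7+2j\}}\big)_{1\le i,j\le7}
\]
lies in $I_{3,21}$ but not in the ideal generated by all elements of $I_{3,21}$ of degree at most $4$. Hence $I_{3,21}$ has a minimal generator of degree $5$, $6$ or $7$.
\end{theorem}

By (K2) and the Nullstellensatz, the ideal generated by the quartics in $I_{3,21}$ has radical $I_{3,21}$. By Theorem~\ref{thm:A} it differs from $I_{3,21}$, so it is not radical.

\begin{theorem}\label{thm:B}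
If $d\ge3$ and $n-d\ge18$, or if $d\ge18$ and $n-d\ge3$, then $I_{d,n}$ is not generated in degree $\le4$. Consequently, for fixed $d\ge2$, the ideal $I_{d,n}$ is generated by quartics for all $n\ge d$ if and only if $d=2$.
\end{theorem}

\begin{theorem}\label{thm:C}
For every $k$ there is a number $c_k$ such that $I_{d,n}$ is not generated in degree $\le k$ whenever $\min(d,n-d)\ge c_k$.
\end{theorem}

We do not claim that $n=21$ is the smallest value at which generation by quartics fails for $d=3$, and the proof of Theorem~\ref{thm:C} does not produce an explicit $c_k$.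

The proof looks only at equations in which every index of $[n]$ occurs at most once in each monomial. Such a \emph{squarefree} equation can be generated only by squarefree equations, and one of them can be written down for every $d$ (Section~\ref{sec:weights}). It remains to show that there are none of low degree. After the model case $d=2$ (Section~\ref{sec:two}), this is reduced to a statement about forms of degree $d$ in few variables (Section~\ref{sec:forms}), which is proved for $d=3$ and degree $4$ in Section~\ref{sec:cubics} and for large $d$ in Section~\ref{sec:products}. Section~\ref{sec:mono} propagates a failure from one pair $(d,n)$ to larger ones.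

\section{Weights and a squarefree determinant}\label{sec:weights}

Give $R_{d,n}$ the $\mathbb Z^n$-grading in which $q_I$ has \emph{weight} $\sum_{i\in I}e_i$. The weight of a monomial records how often each index occurs; its entries are nonnegative and add up to $d$ times the degree. A weight-homogeneous polynomial is \emph{squarefree} if its weight lies in $\{0,1\}^n$. The monomials of a squarefree polynomial of degree $k$ have the form $q_{I_1}\cdots q_{I_k}$, where $I_1,\dots,I_k$ partition one fixed set $E$ with $kd$ elements.

\begin{lemma}\label{lem:weights}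
\begin{enumerate}
\item[(a)] The weight components of an element of $I_{d,n}$ lie in $I_{d,n}$.
\item[(b)] Let $E\subseteq[n]$ have $n'\ge d$ elements, and identify $E$ with $[n']$. Then $I_{d,n}\cap\mathbb C[q_I:I\subseteq E]=I_{d,n'}$.
\item[(c)] Suppose that $I_{d,n}$ contains no nonzero squarefree element of degree $\le k$. Then the ideal generated by the elements of $I_{d,n}$ of degree $\le k$ contains no nonzero squarefree element.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Multiplying the $i$th column of $A$ by $c_i$ multiplies the value of a polynomial of weight $w$ by $\prod_ic_i^{2w_i}$. So if $f=\sum_wf_w\in I_{d,n}$, then for fixed $A$ the values of the $f_w$ are the coefficients of the zero polynomial in $c_1,\dots,c_n$.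

(b) For $f\in\mathbb C[q_I:I\subseteq E]$, condition \eqref{eq:def} involves only the columns in $E$.

(c) Let $f=\sum_sh_sg_s$ be squarefree of weight $w$, with $g_s\in I_{d,n}$ of degree $\le k$. Split every $h_s$ and $g_s$ into weight components and keep the products of weight $w$. By (a) we obtain an expression of the same shape in which $h_s$ and $g_s$ are weight-homogeneous with weights adding up to $w$. Weights are nonnegative, so the weight of $g_s$ is at most $w$ in each entry. Thus $g_s$ is squarefree, hence zero, and $f=0$.
\end{proof}

Part (c) already hints at a difference between $d=2$ and $d\ge3$. The quartics built in the introduction from a set $K$ have weight $4$ at each index of $K$, so for $d\ge3$ they cannot help to generate a squarefree equation. For $d=2$ the set $K$ is empty, and a $4\times4$ minor with disjoint row and column sets is squarefree.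

To use (c) we need a squarefree element of $I_{d,n}$. For fixed vectors $v_b$, $b\in B$, with $|B|=d-1$, the function $v\mapsto\det(v,v_B)^2$ is a quadratic form on $\mathbb C^d$, and quadratic forms on $\mathbb C^d$ make up a space of dimension $\binom{d+1}2$. One more than this many forms are linearly dependent, and this dependence is an equation. Put $N_d=\binom{d+1}2+1$.

\begin{lemma}\label{lem:Phi}
Let $n\ge dN_d$, and let $B_1,\dots,B_{N_d}$ be pairwise disjoint $(d-1)$-subsets of $[n]\setminus[N_d]$. Then $\Phi_d=\det\big(q_{\{i\}\cup B_j}\big)_{1\le i,j\le N_d}$ is a nonzero squarefree element of $I_{d,n}$ of degree $N_d$.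
\end{lemma}

\begin{proof}
The sets $B_j$ exist because $N_d+(d-1)N_d=dN_d\le n$. The entries of the matrix are distinct variables, so $\Phi_d\ne0$. Each term of the expansion uses every row index $i$ once and every set $B_j$ once, so $\Phi_d$ is squarefree. Expanding along the column $v_i$ gives $\det A_{\{i\}\cup B_j}=\pm w_j^Tv_i$, where $w_j\in\mathbb C^d$ depends only on the columns in $B_j$. Hence
\[
q_{\{i\}\cup B_j}=(w_j^Tv_i)^2=\sum_{a\le b}(v_{i})_a(v_i)_b\cdot(2-\delta_{ab})(w_j)_a(w_j)_b .
\]
The sum has $N_d-1$ terms, so the matrix is a product of an $N_d\times(N_d-1)$ and an $(N_d-1)\times N_d$ matrix, and its determinant vanishes.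
\end{proof}

For $d=2$ we have $N_2=4$, and $\Phi_2=\det(q_{i,4+j})$ is the minor with rows $1,\dots,4$ and columns $5,\dots,8$ in (K1). For $d=3$ we have $N_3=7$ and $dN_d=21$, and the choice $B_j=\{6+2j,7+2j\}$ gives the determinant $\Phi$ of Theorem~\ref{thm:A}.

\section{Polarization and the case $d=2$}\label{sec:two}

The difficulty in excluding squarefree equations of low degree is that $f$ is unknown and the parametrization $A\mapsto(\det A_I)^2$ is not linear in the columns. The tool that removes it is polarization. Let $P$ be a homogeneous polynomial of degree $k$ on a finite-dimensional complex vector space $V$. Its \emph{polarization} $\widetilde P(F_1,\dots,F_k)$ is the coefficient of $s_1\cdots s_k$ in $P(s_1F_1+\dots+s_kF_k)$. It is a symmetric $k$-linear form with $\widetilde P(F,\dots,F)=k!\,P(F)$. Two consequences are used throughout.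
\begin{enumerate}
\item[(P1)] If $P$ vanishes on the span of $F_1,\dots,F_k$, then $\widetilde P(F_1,\dots,F_k)=0$.
\item[(P2)] If $\widetilde P$ vanishes on all $k$-tuples from a spanning set of $V$, then $P=0$.
\end{enumerate}
The spanning sets come from one observation: the coefficients of a vector-valued polynomial lie in the span of its values, because a linear functional that kills all values kills all coefficients. Applied to $(\sum_ic_ix_i)^d$ as a polynomial in the $c_i$, it shows that $d$th powers of linear forms span the forms of degree $d$. Applied to $vv^T$, it shows that the matrices $vv^T$ span the space $\operatorname{Sym}_d$ of complex symmetric $d\times d$ matrices.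

\begin{example}\label{ex:two}
We show by hand that $I_{2,n}$ contains no nonzero squarefree cubic. Such a cubic involves six indices, say $1,\dots,6$, and has the form $f=\sum_Mc_M\prod_{\{i,j\}\in M}q_{ij}$, the sum over the $15$ perfect matchings $M$ of $[6]$.

\emph{First step: replace vectors by matrices.} On $\operatorname{Sym}_2$ consider the symmetric bilinear form
\[
\beta\left(\begin{pmatrix}a&b\\b&c\end{pmatrix},\begin{pmatrix}a'&b'\\b'&c'\end{pmatrix}\right)=ac'+a'c-2bb' .
\]
The expansion of $(\alpha_i\beta_j-\beta_i\alpha_j)^2$ in the introduction says that $\beta(vv^T,ww^T)=\det(v,w)^2$. Substitute $q_{ij}=\beta(Y_i,Y_j)$ into $f$. Each index occurs exactly once in each monomial, so the result is linear in each of $Y_1,\dots,Y_6$. It vanishes when every $Y_i$ has the form $v_iv_i^T$, so it vanishes for all $Y_i\in\operatorname{Sym}_2$.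

\emph{Second step: count.} The form $\beta$ is nondegenerate on a space of dimension three, so it has an orthonormal basis over $\mathbb C$. Given $\xi_1,\xi_2,\xi_3\in\mathbb C^6$ and scalars $s_r=\sigma_r^2$, let $Y_i$ have coordinates $\sigma_r(\xi_r)_i$, $r=1,2,3$, in this basis. Then $\big(\beta(Y_i,Y_j)\big)=\sum_{r=1}^3s_r\xi_r\xi_r^T$. Read $f$ as a cubic polynomial on $\operatorname{Sym}_6$ through the off-diagonal entries. It vanishes on the span of any three matrices $\xi_r\xi_r^T$, so $f=0$ by (P1) and (P2).

The count is tight. A quartic has to be tested on four matrices $\xi_r\xi_r^T$, while $\beta$ provides only three, and indeed $\Phi_2$ is a squarefree quartic in $I_{2,8}$. The first step needs squarefreeness. The quartic \eqref{eq:heron} in $I_{2,4}$ has weight $(2,2,2,2)$, and at $q_{ij}=1$, which is $\beta(Y_i,Y_j)$ for $Y_1=\dots=Y_4$ with $\beta(Y_1,Y_1)=1$, it takes the value $3-6=-3$.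
\end{example}

\section{From squarefree equations to determinantal forms}\label{sec:forms}

To generalize Example~\ref{ex:two} we need the object that replaces the matrix $(\beta(Y_i,Y_j))$. For $d=2$ one has $\det(\sum_ix_iY_i)=\frac12\sum_{i,j}\beta(Y_i,Y_j)x_ix_j$, so this matrix is the quadratic form $\det(\sum_ix_iY_i)$, which makes sense for every $d$.

Let $U=\mathbb C^m$ with basis $e_1,\dots,e_m$ and coordinates $x_1,\dots,x_m\in U^*$. Let $V_d(m)$ be the space of forms of degree $d$ in $x_1,\dots,x_m$, and put
\[
X_d(m)=\Big\{\det\Big(\sum_{i=1}^mx_iY_i\Big):Y_1,\dots,Y_m\in\operatorname{Sym}_d\Big\}\subseteq V_d(m).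
\]
Let $J_{d,k}(m)$ be the space of homogeneous polynomials of degree $k$ on $V_d(m)$ that vanish on $X_d(m)$. The group $GL_m$ acts on polynomials on $V_d(m)$ by $(g\cdot P)(F)=P(F\circ g)$. The set $X_d(m)$ is stable under $F\mapsto F\circ g$, which replaces $Y_j$ by $\sum_ig_{ij}Y_i$; taking $g$ scalar shows that it is stable under scalars. Hence $J_{d,k}(m)$ is stable under $GL_m$. For $m'\le m$ we regard $V_d(m')$ as the subspace of $V_d(m)$ of forms in $x_1,\dots,x_{m'}$; taking $Y_i=0$ for $i>m'$ gives $X_d(m')\subseteq X_d(m)$.

The first step of the example will produce an element of $J_{d,k}(kd)$, a space of polynomials on forms in many variables. The second step cuts the number of variables down to the degree $k$.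

\begin{lemma}\label{lem:vars}
If $m\ge k$ and $J_{d,k}(k)=0$, then $J_{d,k}(m)=0$.
\end{lemma}

\begin{proof}
Let $0\ne P\in J_{d,k}(m)$. By (P2) there are $\xi_1,\dots,\xi_k\in U^*$ with $\widetilde P(\xi_1^d,\dots,\xi_k^d)\ne0$. They span a space of dimension at most $k$, so there is $g\in GL_m$ such that each $\eta_i=\xi_i\circ g$ lies in the span of $x_1,\dots,x_k$. The polynomial $P'=g^{-1}\cdot P\in J_{d,k}(m)$ satisfies $P'(F\circ g)=P(F)$, so $\widetilde{P'}(\eta_1^d,\dots,\eta_k^d)\ne0$. By (P1), the restriction of $P'$ to $V_d(k)$ is nonzero. It vanishes on $X_d(k)\subseteq X_d(m)$, so $J_{d,k}(k)\ne0$.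
\end{proof}

\begin{proposition}\label{prop:reduction}
If $J_{d,k}(k)=0$, then no ideal $I_{d,n}$ contains a nonzero squarefree element of degree $\le k$. In particular, for $n\ge dN_d$ the determinant $\Phi_d$ is not in the ideal generated by the elements of $I_{d,n}$ of degree $\le k$.
\end{proposition}

\begin{proof}
Let $f\in I_{d,n}$ be squarefree of degree exactly $k$. By Lemma~\ref{lem:weights}(b) we may assume that $n=kd$ and that $f$ has weight $(1,\dots,1)$. For $Y_1,\dots,Y_n\in\operatorname{Sym}_d$, let $D_I(Y)$ be the coefficient of $x_I=\prod_{i\in I}x_i$ in $\det(\sum_ix_iY_i)$; within this proof $x_I$ denotes this monomial. Expanding the determinant row by row shows that $D_I$ is the sum, over bijections $\sigma\colon[d]\to I$, of the determinant whose $r$th row is the $r$th row of $Y_{\sigma(r)}$. So $D_I$ depends only on the $Y_i$ with $i\in I$ and is linear in each of them. If $Y_i=v_iv_i^T$ and $A$ has columns $v_i$, the Cauchy--Binet formula gives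
\begin{equation}\label{eq:CB}
\det\Big(\sum_ix_iv_iv_i^T\Big)=\det\big(A\operatorname{diag}(x_1,\dots,x_n)A^T\big)=\sum_{|I|=d}(\det A_I)^2x_I ,
\end{equation}
so that $D_I=(\det A_I)^2$. Since each index occurs exactly once in each monomial of $f$, the function $f(D_I(Y))$ is multilinear in $Y_1,\dots,Y_n$. It vanishes when all $Y_i$ have the form $v_iv_i^T$, and these matrices span $\operatorname{Sym}_d$, so it vanishes identically. Let $P$ be obtained from $f$ by substituting for $q_I$ the linear function on $V_d(n)$ that reads off the coefficient of $x_I$. We have shown that $P\in J_{d,k}(n)$, so $P=0$ by Lemma~\ref{lem:vars}. The coefficients of distinct monomials are independent coordinates on $V_d(n)$, so $f=0$.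

Now let $f\in I_{d,n}$ be squarefree of degree $k'<k$. Choose $k-k'$ pairwise disjoint $d$-subsets of $[n']\setminus[n]$, with $n'=n+(k-k')d$, and multiply $f$ by the corresponding variables. The product is a squarefree element of $I_{d,n'}$ of degree $k$, hence zero, and so $f=0$. The last statement follows from Lemmas~\ref{lem:weights}(c) and~\ref{lem:Phi}.
\end{proof}

For $d=2$ the hypothesis holds for $k=3$, since every ternary quadratic form is a sum of three squares $\ell_1^2+\ell_2^2+\ell_3^2=(\ell_1+i\ell_2)(\ell_1-i\ell_2)-(i\ell_3)^2$, the determinant of a symmetric $2\times2$ matrix of linear forms. It fails for $k=4$: a form $\ell_1\ell_3-\ell_2^2$ has rank at most $3$, so the discriminant of a quadratic form in four variables lies in $J_{2,4}(4)$. For $d=3$ the outcome is different.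

\section{Quartics on cubic forms in four variables}\label{sec:cubics}

\begin{proposition}\label{prop:J34}
$J_{3,4}(4)=0$.
\end{proposition}

The space of quartics on the $20$-dimensional space $V_3(4)$ is too large to inspect directly. We first confine $J_{3,4}(4)$ to a $GL_4$-module with only two irreducible constituents, and then test one polynomial from each on a single determinantal cubic.

\subsection*{Highest weight vectors}
We recall what is needed about finite-dimensional polynomial representations $W$ of $GL_m$, those in which $g$ acts by a matrix with entries polynomial in the entries of $g$. All modules below are of this kind. A vector $w$ has \emph{weight} $\mu\in\mathbb Z^m$ if $\operatorname{diag}(t_1,\dots,t_m)w=t_1^{\mu_1}\cdots t_m^{\mu_m}w$. A \emph{highest weight vector} is a nonzero weight vector fixed by all upper triangular matrices with ones on the diagonal; such a matrix sends $e_j$ to $e_j+\sum_{i<j}c_{ij}e_i$, and we call it \emph{unitriangular}.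
\begin{enumerate}
\item[(W1)] Every $W\ne0$ contains a highest weight vector. Its weight $\lambda$ satisfies $\lambda_1\ge\dots\ge\lambda_m\ge0$, and its orbit spans an irreducible module $S_\lambda$, which is determined up to isomorphism by $\lambda$ and contains only one highest weight vector up to scalars.
\item[(W2)] (Weyl's dimension formula) $\dim S_\lambda=\prod_{i<j}\frac{l_i-l_j}{j-i}$, where $l_i=\lambda_i+m-i$.
\end{enumerate}

\subsection*{Ternary cubics and cones}

\begin{lemma}\label{lem:dense}
A polynomial on $V_3(3)$ that vanishes on $X_3(3)$ is zero.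
\end{lemma}

\begin{proof}
Write $x,y,z$ for the variables and $H_s=x^3+y^3+z^3+6s\,xyz$. We have
\[
\det\begin{pmatrix}x&tz&ty\\tz&y&tx\\ty&tx&z\end{pmatrix}=(1+2t^3)\,xyz-t^2(x^3+y^3+z^3).
\]
Given $s$, let $t$ be a root of $2t^3+6st^2+1$. Then $t\ne0$ and the right side is $-t^2H_s$. So $X_3(3)$ contains $H_s\circ g$ for all $s\in\mathbb C$ and $g\in GL_3$. Consider the differential of $(g,s)\mapsto H_s\circ g$ at $(\mathrm{Id},0)$. The direction of the matrix unit $E_{ij}$ maps to $x_j\,\partial H_0/\partial x_i=3x_i^2x_j$, and the direction of $s$ maps to $6xyz$. These are multiples of all ten cubic monomials, so the differential is onto. By the implicit function theorem the image contains a nonempty open subset of $V_3(3)$ in the usual topology.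
\end{proof}

From now on $U=\mathbb C^4$. Call $F\in V_3(4)$ a \emph{cone} if $\partial_uF=0$ for some $u\ne0$ in $U$. Since $\partial_u(F\circ g)=(\partial_{gu}F)\circ g$, the set of cones is stable under $GL_4$, and so is the space $\mathcal K$ of quartic polynomials on $V_3(4)$ that vanish on all cones.

\begin{lemma}\label{lem:cones}
$J_{3,4}(4)\subseteq\mathcal K$.
\end{lemma}

\begin{proof}
Let $P\in J_{3,4}(4)$ and $\partial_uF=0$ with $u\ne0$. Choose $g$ with $ge_4=u$. Then $F\circ g$ does not involve $x_4$, so it lies in $V_3(3)$. The polynomial $g^{-1}\cdot P$ vanishes on $X_3(3)\subseteq X_3(4)$, hence on $V_3(3)$ by Lemma~\ref{lem:dense}. So $P(F)=(g^{-1}\cdot P)(F\circ g)=0$.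
\end{proof}

\subsection*{The highest weight vectors of $\mathcal K$}
Vanishing on cones forces a determinant to split off from the polarization, and what remains lies in the small module $\Lambda=\Lambda^4(\operatorname{Sym}^2U)$.

\begin{lemma}\label{lem:Lambda}
Up to scalars, the only highest weight vectors of $\Lambda$ are
\[
\omega_1=e_1^2\wedge e_1e_2\wedge e_1e_3\wedge e_1e_4,\qquad\omega_2=e_1^2\wedge e_1e_2\wedge e_2^2\wedge e_1e_3 ,
\]
of weights $(5,1,1,1)$ and $(4,3,1,0)$.
\end{lemma}

\begin{proof}
A unitriangular matrix sends $e_1e_j$ to $e_1e_j+\sum_{i<j}c_{ij}e_1e_i$ and $e_2^2$ to $e_2^2+2c_{12}e_1e_2+c_{12}^2e_1^2$. So it adds to each factor of $\omega_1$ or $\omega_2$ a combination of earlier factors and fixes both vectors. In (W2) we have $\prod_{i<j}(j-i)=12$. For $(5,1,1,1)$ we get $l=(8,3,2,1)$ and dimension $5\cdot6\cdot7\cdot1\cdot2\cdot1/12=35$; for $(4,3,1,0)$ we get $l=(7,5,2,0)$ and dimension $2\cdot5\cdot7\cdot3\cdot5\cdot2/12=175$. The two irreducible submodules generated by $\omega_1$ and $\omega_2$ are distinct, so their sum is direct, and $35+175=210=\binom{10}4=\dim\Lambda$. Thus $\Lambda$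 is their direct sum. Each component of a highest weight vector of $\Lambda$ is zero or a highest weight vector of the same weight in its summand. The two weights differ, so exactly one component is nonzero.
\end{proof}

\begin{lemma}\label{lem:K}
A highest weight vector of $\mathcal K$ has weight $(6,2,2,2)$ or $(5,4,2,1)$, and two highest weight vectors of $\mathcal K$ of the same weight are proportional.
\end{lemma}

\begin{proof}
For $P\in\mathcal K$ and $\xi=(\xi_1,\dots,\xi_4)\in(U^*)^4$ put $\varphi_P(\xi)=\widetilde P(\xi_1^3,\dots,\xi_4^3)$. This is a polynomial in the sixteen coordinates $\xi_i(e_j)$, symmetric in the $\xi_i$ and of degree $3$ in each. The linear map $P\mapsto\varphi_P$ is injective by (P2). If the $\xi_i$ are linearly dependent, they have a common zero $u\ne0$, and $\partial_u\xi_i^3=3\xi_i(u)\xi_i^2=0$. Then every combination of the $\xi_i^3$ is a cone, and $\varphi_P(\xi)=0$ by (P1). So $\varphi_P$ vanishes on the zero set of $\Delta(\xi)=\det(\xi_i(e_j))$. The determinant is an irreducible polynomial, so the Nullstellensatz gives $\varphi_P=\Delta\psi_P$. The quotient $\psi_P$ has degree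 $2$ in each $\xi_i$, and it is alternating because $\varphi_P$ is symmetric and $\Delta$ is alternating.

Let $GL_4$ act on functions of $\xi$ by $(g\cdot\psi)(\xi)=\psi(\xi\circ g)$, where $\xi\circ g=(\xi_i\circ g)_i$. Reading $e_ae_b$ as the function $\eta\mapsto\eta(e_a)\eta(e_b)$ identifies $\operatorname{Sym}^2U$ with the quadratic forms on $U^*$. The polynomials of degree $2$ in each $\xi_i$ then form $(\operatorname{Sym}^2U)^{\otimes4}$, and the alternating ones form the module $\Lambda$. From $\varphi_{g\cdot P}(\xi)=\varphi_P(\xi\circ g)$ and $\Delta(\xi\circ g)=\det(g)\Delta(\xi)$ we get $\psi_{g\cdot P}=\det(g)\,g\cdot\psi_P$. Hence the injective linear map $P\mapsto\psi_P$ sends a highest weight vector of weight $\lambda$ to a highest weight vector of $\Lambda$ of weight $\lambda-(1,1,1,1)$. Lemma~\ref{lem:Lambda} finishes the proof.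
\end{proof}

We now write these vectors down. The polarization of a cubic $F$ on $U$ is $\widetilde F(u,v,w)=\partial_u\partial_v\partial_wF$, and $\widetilde{F\circ g}(u,v,w)=\widetilde F(gu,gv,gw)$. For $\sigma\in\operatorname{Sym}^2U$ define $\widetilde F(u,\sigma)$ linearly in $\sigma$ by $\widetilde F(u,vw)=\widetilde F(u,v,w)$. The determinant $\det\big(\widetilde F(e_i,\sigma_j)\big)_{1\le i,j\le4}$ is multilinear and alternating in $\sigma_1,\dots,\sigma_4$, so it defines a linear map $\omega\mapsto P_\omega$ from $\Lambda$ to quartic polynomials in $F$. If $\partial_uF=0$ with $u=\sum_iu_ie_i\neq0$, then the rows satisfy the relation $\sum_iu_i\widetilde F(e_i,\sigma_j)=0$, so $P_\omega\in\mathcal K$. Moreover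
\begin{equation}\label{eq:equiv}
P_\omega(F\circ g)=\det(g)\,P_{g\omega}(F),
\end{equation}
because for $\omega=\sigma_1\wedge\dots\wedge\sigma_4$ the left side is $\det\big(\widetilde F(ge_i,g\sigma_j)\big)$, and the matrix is $g^T\big(\widetilde F(e_i,g\sigma_j)\big)$. So $P_1=P_{\omega_1}$ and $P_2=P_{\omega_2}$ are fixed by unitriangular matrices and have weights $(6,2,2,2)$ and $(5,4,2,1)$. For instance, $P_1(F)=\det\big(\widetilde F(e_i,e_1,e_j)\big)$ is the Hessian determinant of $F$ at the point $e_1$.

\subsection*{A test cubic}
Diagonal matrices $Y_i$ are of no use for testing $P_1$ and $P_2$: they give products of three linear forms, which have a common zero $u\ne0$ in $\mathbb C^4$, so that the product is a cone. The next simplest choice is \eqref{eq:CB} for the vectors $(1,0,0)^T$, $(0,1,0)^T$, $(0,0,1)^T$, $(1,1,1)^T$, all of whose $3\times3$ minors are $\pm1$: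
\[
C=\det\begin{pmatrix}x_1+x_4&x_4&x_4\\x_4&x_2+x_4&x_4\\x_4&x_4&x_3+x_4\end{pmatrix}=x_1x_2x_3+x_1x_2x_4+x_1x_3x_4+x_2x_3x_4 .
\]
Here $\widetilde C(e_i,e_j,e_k)$ is $1$ if $i,j,k$ are distinct and $0$ otherwise. Let $c_{jk}$ be the vector $\big(\widetilde C(e_i,e_je_k)\big)_{i=1}^4$: it is the indicator vector of $[4]\setminus\{j,k\}$ for $j\ne k$, and $c_{jj}=0$. Since $c_{11}=0$, both $P_1$ and $P_2$ vanish at $C$ itself, so we test them at translates $C\circ g\in X_3(4)$. Write $p_j=ge_j$.

\begin{lemma}\label{lem:test}
Neither $P_1$ nor $P_2$ vanishes identically on $X_3(4)$.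
\end{lemma}

\begin{proof}
For $P_1$ take any $g$ with $p_1=e_1+e_2+e_3+e_4$. The matrix $G=\big(\widetilde C(e_i,p_1,e_j)\big)$ has zeros on the diagonal, and for $i\ne j$ its entry counts the two indices other than $i,j$. So $G=2(\mathbf J-\mathrm{Id})$, where $\mathbf J$ is the all-ones matrix, with eigenvalues $4,0,0,0$. Thus $\det G=2^4\cdot3\cdot(-1)^3=-48$ and $P_1(C\circ g)=\det(g^TGg)=-48\det(g)^2\ne0$.

For $P_2$ take $p_1=e_1+e_2$, $p_2=e_1+e_3$, $p_3=e_4$, $p_4=e_1$, which is a basis. By \eqref{eq:equiv}, $P_2(C\circ g)$ is $\det(g)$ times the determinant of the four vectors attached to $p_1^2$, $p_1p_2$, $p_2^2$, $p_1p_3$. These are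
\begin{align*}
2c_{12}&=2(0,0,1,1), & c_{13}+c_{12}+c_{23}&=(1,1,1,3),\\
2c_{13}&=2(0,1,0,1), & c_{14}+c_{24}&=(1,1,2,0).
\end{align*}
Subtract the second vector from the fourth to get $(0,0,1,-3)$, and expand along the first and then the second coordinate:
\[
4\det\begin{pmatrix}0&0&1&1\\1&1&1&3\\0&1&0&1\\0&0&1&-3\end{pmatrix}=-4\det\begin{pmatrix}0&1&1\\1&0&1\\0&1&-3\end{pmatrix}=4\det\begin{pmatrix}1&1\\1&-3\end{pmatrix}=-16 .
\]
So $P_2(C\circ g)=-16\det(g)\ne0$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:J34}]
Suppose that $J_{3,4}(4)\ne0$. By (W1) it contains a highest weight vector $P$, and $P\in\mathcal K$ by Lemma~\ref{lem:cones}. By Lemma~\ref{lem:test}, $P_1$ and $P_2$ are nonzero, so they are highest weight vectors of $\mathcal K$ of the two weights in Lemma~\ref{lem:K}. Hence $P$ is a nonzero multiple of $P_1$ or $P_2$, and by Lemma~\ref{lem:test} it does not vanish on $X_3(4)$. This contradicts $P\in J_{3,4}(4)$.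
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The determinant $\Phi=\Phi_3$ lies in $I_{3,21}$ by Lemma~\ref{lem:Phi}, and it is not in the ideal generated by the elements of degree $\le4$ by Propositions~\ref{prop:reduction} and~\ref{prop:J34}. If there were no minimal generator of degree $5$, $6$ or $7$, then the homogeneous elements of degree $5$, then $6$, then $7$ would all lie in that ideal, and so would $\Phi$.
\end{proof}

\section{Changing $d$ and $n$}\label{sec:mono}

\begin{lemma}\label{lem:mono}
Let $1\le d<n$.
\begin{enumerate}
\item[(a)] The renaming $q_I\mapsto q_{[n]\setminus I}$ maps $I_{d,n}$ onto $I_{n-d,n}$.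
\item[(b)] If $I_{d,n+1}$ is generated in degree $\le k$, then so is $I_{d,n}$.
\item[(c)] If $I_{d+1,n+1}$ is generated in degree $\le k$, then so is $I_{d,n}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) This is the passage to the orthogonal complement, whose Pl\"ucker coordinates are the complementary ones up to signs that disappear on squaring. In detail, matrices with $\det A_{[d]}\ne0$ are dense, and row operations rescale all maximal minors by one factor. So a homogeneous $f$ lies in $I_{d,n}$ if and only if it vanishes for all $A=(\mathrm{Id}_d\mid M)$. In the same way, membership in $I_{n-d,n}$ can be tested on all $A'=(-M^T\mid\mathrm{Id}_{n-d})$. Index the columns of $M$ by $[n]\setminus[d]$, and for a $d$-subset $I$ put $I'=[d]\setminus I$ and $I''=I\setminus[d]$. Expanding along the columns that come from identity blocks shows that both $\det A_I$ and $\det A'_{[n]\setminus I}$ equal $\pm$ the minor of $M$ with rows $I'$ and columns $I''$.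

(b) Let $\pi\colon R_{d,n+1}\to R_{d,n}$ be the ring map that fixes $q_I$ for $n+1\notin I$ and sends the other variables to $0$. Evaluating $\pi(g)$ at $A$ is the same as evaluating $g$ at $A$ with a zero column appended, so $\pi(I_{d,n+1})\subseteq I_{d,n}$. Let $f\in I_{d,n}$. By Lemma~\ref{lem:weights}(b), $f\in I_{d,n+1}$, so $f=\sum_sh_sg_s$ with $g_s\in I_{d,n+1}$ of degree $\le k$. Then $f=\pi(f)=\sum_s\pi(h_s)\pi(g_s)$, with $\pi(g_s)\in I_{d,n}$ of degree $\le k$.

(c) The property passes from $I_{d+1,n+1}$ to $I_{n-d,n+1}$ by (a), to $I_{n-d,n}$ by (b), and to $I_{d,n}$ by (a).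
\end{proof}

In contrapositive form, (b) raises $n-d$ with $d$ fixed and (c) raises $d$ with $n-d$ fixed. This gives the following statement.

\begin{corollary}\label{cor:mono}
Let $1\le d_0<n_0$. If $I_{d_0,n_0}$ is not generated in degree $\le k$, then neither is $I_{d,n}$ for any $d\ge d_0$ and $n-d\ge n_0-d_0$.
\end{corollary}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Theorem~\ref{thm:A} and Corollary~\ref{cor:mono} with $(d_0,n_0)=(3,21)$ give the range $d\ge3$, $n-d\ge18$, and Lemma~\ref{lem:mono}(a) gives the other range. So for each $d\ge3$ generation by quartics fails at $n=d+18$. For $d=2$ it holds for all $n$ by (K1).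
\end{proof}

\section{Products of linear forms and unbounded degrees}\label{sec:products}

\begin{proposition}\label{prop:large}
For every $k\ge1$ there is $d_0$ such that $J_{d,k}(k)=0$ for all $d\ge d_0$.
\end{proposition}

For large $d$ the diagonal matrices, which failed in Section~\ref{sec:cubics}, suffice: every product $\ell_1\cdots\ell_d=\det\operatorname{diag}(\ell_1,\dots,\ell_d)$ of linear forms lies in $X_d(m)$, and we show that no nonzero polynomial of degree $k$ vanishes on all such products. The device is to treat all $d$ at once, in a graded ring where multiplication of forms becomes multiplication in the ring.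

Fix $k$, let $m=k$ and $U=\mathbb C^m$, and write $V_d=V_d(m)$. Let $\mathcal S_d$ be the space of polynomials in $(u_1,\dots,u_k)\in U^k$ of degree $d$ in each $u_i$; thus $\mathcal S_d=V_d^{\otimes k}$. Let $\mathcal S=\bigoplus_d\mathcal S_d$, let $\mathcal R=\bigoplus_d\mathcal R_d$ be the subring of invariants of the group $\mathfrak S_k$ permuting the $u_i$, and let $\mathcal A\subseteq\mathcal R$ be the subalgebra generated by $\mathcal R_1$. For $F\in V_d$ put $\nu(F)=\prod_iF(u_i)\in\mathcal R_d$, which is the tensor $F^{\otimes k}$. Then $\nu(FF')=\nu(F)\nu(F')$.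

\begin{lemma}\label{lem:AR}
If $\mathcal A_d=\mathcal R_d$, then $J_{d,k}(k)=0$.
\end{lemma}

\begin{proof}
The space $\mathcal R_1$ is spanned by the symmetrized products $\sum_{\sigma\in\mathfrak S_k}\prod_i\ell_{\sigma(i)}(u_i)$ of linear forms. Such a sum is the coefficient of $s_1\cdots s_k$ in $\nu(\sum_is_i\ell_i)$, so it lies in the span of the values $\nu(\ell)$. Hence $\mathcal A_d$ is spanned by the elements $\nu(\ell_1)\cdots\nu(\ell_d)=\nu(\ell_1\cdots\ell_d)$. Let $P\in J_{d,k}(k)$. Its polarization is a linear functional on $V_d^{\otimes k}=\mathcal S_d$ that sends $\nu(F)$ to $k!\,P(F)$. It kills $\mathcal A_d$. If $\mathcal A_d=\mathcal R_d$, it kills every $\nu(F)$, so $P=0$.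
\end{proof}

The equality can fail for small $d$: for $k=4$ the functional given by $P_1\ne0$ kills $\mathcal A_3$ but not $\mathcal R_3$. What is true in general is that $\mathcal A$ and $\mathcal R$ agree after inverting any one $\nu(\ell)$, and finitely many $\nu(\ell)$ without a common zero then confine the difference to finitely many degrees. The first fact rests on the following theorem, which uses characteristic zero; we include a proof.

\begin{lemma}[{Weyl \cite{Weyl}}]\label{lem:weyl}
Let $z_1,\dots,z_k\in\mathbb C^p$ be vector variables, and write $\prod_{i=1}^k(1+\tau\cdot z_i)=\sum_\alpha\varepsilon_\alpha\tau^\alpha$ with $\tau\in\mathbb C^p$. The algebra of polynomials in $z_1,\dots,z_k$ invariant under permutations of the $z_i$ is generated by the coefficients $\varepsilon_\alpha$.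
\end{lemma}

\begin{proof}
For a multi-index $\alpha\ne0$ let $\pi_\alpha=\sum_iz_i^\alpha$. The invariants are spanned by orbit sums of monomials. Consider a monomial that involves exactly $s$ of the $z_i$, with nonzero exponents $\alpha_1,\dots,\alpha_s$. Expand $\pi_{\alpha_1}\cdots\pi_{\alpha_s}$ as a sum over maps $[s]\to[k]$. The injective maps contribute a positive multiple of the orbit sum, and the others contribute an invariant whose monomials involve fewer than $s$ of the $z_i$. By induction on $s$, the $\pi_\alpha$ generate the invariants. Now compare coefficients of $\tau^\alpha$, with $|\alpha|=e$, in the identity of power series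
\[
\log\Big(1+\sum_{\alpha\ne0}\varepsilon_\alpha\tau^\alpha\Big)=\sum_{e\ge1}\frac{(-1)^{e-1}}e\sum_{i=1}^k(\tau\cdot z_i)^e .
\]
On the left we get a polynomial in the $\varepsilon$'s, and on the right $\pi_\alpha$ times $(-1)^{e-1}/e$ times a multinomial coefficient.
\end{proof}

\begin{lemma}\label{lem:local}
Let $\ell\ne0$ be a linear form, $\gamma=\nu(\ell)$ and $\rho\in\mathcal R_e$. Then $\gamma^M\rho\in\mathcal A$ for some $M$.
\end{lemma}

\begin{proof}
Choose coordinates with $\ell=x_1$, write $u_i=(u_{i1},\dots,u_{im})$, and put $z_i=(u_{i2},\dots,u_{im})/u_{i1}$. Then $\gamma=\prod_iu_{i1}$, and by homogeneity $\rho/\gamma^e=\rho\big((1,z_1),\dots,(1,z_k)\big)$ is an invariant polynomial in the $z_i$. By Lemma~\ref{lem:weyl} it is a polynomial $\Pi$ in the $\varepsilon_\alpha$. Since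
\[
\gamma\prod_i(1+\tau\cdot z_i)=\nu\Big(x_1+\sum_{a=1}^{m-1}\tau_ax_{a+1}\Big)\in\mathcal R_1
\]
for all $\tau$, each $\gamma\varepsilon_\alpha$ lies in $\mathcal R_1$. For $D\ge\max(e,\deg\Pi)$, the element $\gamma^{D-e}\rho=\gamma^D\Pi(\varepsilon)$ is a polynomial in $\gamma$ and the $\gamma\varepsilon_\alpha$, so it lies in $\mathcal A$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:large}]
By Lemma~\ref{lem:AR} it suffices to show that $\mathcal R/\mathcal A$ is finite-dimensional, for then it vanishes in large degrees. Let $r=k(m-1)$, and let $\ell_j=\sum_{a=1}^mj^{a-1}x_a$ for $j=1,\dots,r+1$. Any $m$ of these forms are independent, by the Vandermonde determinant. Put $\gamma_j=\nu(\ell_j)$ and $\mathcal B=\mathbb C[\gamma_1,\dots,\gamma_{r+1}]\subseteq\mathcal A$.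

\emph{$\mathcal S$ is a finitely generated $\mathcal B$-module.} A nonzero vector of $U$ is a zero of at most $m-1$ of the $\ell_j$. So at a point with all $u_i\ne0$, at most $k(m-1)=r$ of the $\gamma_j$ vanish; this is why $r+1$ forms are needed. At a common zero of all $\gamma_j$ some $u_i$ is therefore $0$, and each of the $m^k$ monomials $w=\prod_iu_{ia_i}$ spanning $\mathcal S_1$ vanishes there. By the Nullstellensatz there is $L$ such that every $w^L$ is a combination of the $\gamma_j$ with polynomial coefficients. Keeping the part of degree $L$ in each $u_i$ gives $w^L\in\sum_j\gamma_j\mathcal S_{L-1}$. A monomial in $\mathcal S_e$ is a product of $e$ monomials $w$, and for $e>e_0=m^k(L-1)$ one of them occurs at least $L$ times. Hence $\mathcal S_e=\sum_j\gamma_j\mathcal S_{e-1}$ for $e>e_0$, and by induction $\mathcal S_0,\dots,\mathcal S_{e_0}$ generate $\mathcal S$ over $\mathcal B$.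

\emph{Conclusion.} The ring $\mathcal B$ is Noetherian, so the graded submodule $\mathcal R\subseteq\mathcal S$ is generated over $\mathcal B$ by finitely many homogeneous elements $\rho_1,\dots,\rho_h$. By Lemma~\ref{lem:local} there is one $M$ with $\gamma_j^M\rho_t\in\mathcal A$ for all $j$ and $t$. Since $\mathcal B\subseteq\mathcal A$, the quotient $\mathcal R/\mathcal A$ is spanned by the finitely many classes of $\gamma_1^{a_1}\cdots\gamma_{r+1}^{a_{r+1}}\rho_t$ with all $a_j<M$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
We may assume $k\ge1$. Take $d_0\ge2$ as in Proposition~\ref{prop:large} and put $n_0=d_0N_{d_0}$. By Lemma~\ref{lem:Phi} and Proposition~\ref{prop:reduction}, the element $\Phi_{d_0}\in I_{d_0,n_0}$ is not in the ideal generated by the elements of degree $\le k$. By Corollary~\ref{cor:mono}, the number $c_k=\max(d_0,n_0-d_0)$ has the required property.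
\end{proof}

\begin{thebibliography}{9}

\bibitem{DFRS}
Karel Devriendt, Hannah Friedman, Bernhard Reinke and Bernd Sturmfels, \emph{The Two Lives of the Grassmannian}, arXiv:2401.03684 (2024).

\bibitem{Weyl}
Weyl, \emph{The Classical Groups}, Ch.~II.3.

\end{thebibliography}
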